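# Nearest-point projection onto trigonometric moment curves has distortion $2\pi k/(2k+1)$

## 1. Three theorems

**Theorem 1.** Let $k\ge 1$ be an integer, $N=2k+1$, $h=\pi/N$, and $n\in\{2k,2k+1\}$. Let $\gamma_n:\mathbb S^1\to\mathbb S^n$ be the trigonometric moment curve, that is
$$\gamma_{2k+1}(t)=\frac{1}{\sqrt{k+1}}\big(\cos t,\sin t,\cos 3t,\sin 3t,\ldots,\cos Nt,\sin Nt\big),$$
$$\gamma_{2k}(t)=\frac{1}{\sqrt{k+\cos^2 Nt}}\big(\cos t,\sin t,\ldots,\cos (2k-1)t,\sin (2k-1)t,\cos Nt\big).$$
Let $\psi_n:\mathbb S^n\to\mathbb S^1$ send each $y$ to the parameter of a nearest point of the curve, let $R_n=\{(\psi_n(y),y):y\in\mathbb S^n\}$, and let $\overline R_n$ be the set of all pairs $(t,y)$ for which $\gamma_n(t)$ is a nearest point to $y$ on the curve.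

(a) For every nearest-point selection (antipodal or not), and for the full relation,
$$\mathrm{dis}(R_n)=\mathrm{dis}(\overline R_n)=\pi-h=\frac{2\pi k}{2k+1}.$$

(b) For $(t,y),(t',y')\in\overline R_n$, the equality $|d_1(t,t')-d_n(y,y')|=\pi-h$ holds if and only if either $y'=y$ and $d_1(t,t')=\pi-h$, or $y'=-y$ and $d_1(t,t')=h$. In both cases $y$ is a pure frequency-$N$ point: $y=(0,\dots,0,\cos\varphi,\sin\varphi)$ if $n=2k+1$, and $y=\pm e_{2k+1}$ (last basis vector) if $n=2k$. All these points do occur. In particular, for an antipodal single-valued selection $\psi_n$ the supremum defining $\mathrm{dis}(R_n)$ is not attained.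

Part (a) answers a conjecture whose source is Facundo Mémoli and Zane T. Smith, "Embedding-Projection Correspondences for the estimation of the Gromov-Hausdorff distance", arXiv:2407.03295 (2024). It asks to prove or disprove that $\mathrm{dis}(R_{2k+1})=\mathrm{dis}(R_{2k})=\frac{2\pi k}{2k+1}$ for all $k\ge1$, where the nearest-point selection is antipodal. So the conjecture is true. Two further results come with the proof.

**Theorem 2 (optimality).** If $n\ge 2k$, every relation $R\subseteq\mathbb S^1\times\mathbb S^n$ projecting onto $\mathbb S^n$ has $\mathrm{dis}(R)\ge\pi-h$. Hence $R_{2k}$ and $R_{2k+1}$ have the least possible distortion, and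
$$d_{GH}(\mathbb S^1,\mathbb S^{2k})=d_{GH}(\mathbb S^1,\mathbb S^{2k+1})=\frac{\pi k}{2k+1}.$$

**Theorem 3 (a wider class of curves).** Let $\alpha\ge\beta>0$. Let $\Gamma:\mathbb R\to\mathbb R^{n+1}$ have coordinates in $\mathrm{span}\{\cos js,\sin js: j\text{ odd},\ 1\le j\le N\}$ and satisfy $|\Gamma(s)|^2=\alpha^2\cos^2Ns+\beta^2\sin^2Ns$. Put $\gamma=\Gamma/|\Gamma|$, $M(y)=\max_s\langle y,\gamma(s)\rangle$, $m=\min_{y\in\mathbb S^n}M(y)$, and $\overline R_\gamma=\{(t,y)\in\mathbb S^1\times\mathbb S^n:\langle y,\gamma(t)\rangle=M(y)\}$. If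
$$m\,\sin\Big(\frac{\beta}{\alpha}\,\frac{\pi}{2}\Big)\ \ge\ \sin\frac{\pi}{2N},\tag{1}$$
then $\mathrm{dis}(\overline R_\gamma)\le\pi-h$, with equality if $n\in\{2k,2k+1\}$. Example: for $\gamma(t)=(r_1e^{it},r_3e^{3it},\dots,r_Ne^{iNt})\in\mathbb S^{2k+1}$ with $\sum r_j^2=1$ and $\min_jr_j\ge\sqrt2\,\sin\frac{\pi}{2N}$, the distortion is exactly $\frac{2\pi k}{2k+1}$.

Condition (1) is only claimed to be sufficient. The letters $k\ge1$, $N=2k+1\ge3$ and $h=\pi/N$ keep their meaning throughout.

## 2. Distortion, nearest points and ties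

The sphere $\mathbb S^n\subset\mathbb R^{n+1}$ carries the geodesic distance $d_n(x,x')=\arccos\langle x,x'\rangle$. On $\mathbb S^1$ we use a parameter $t\in\mathbb R/2\pi\mathbb Z$; the antipode of $t$ is $t+\pi$, also written $-t$ when we think of it as a point of the circle. Since $\arccos(-x)=\pi-\arccos x$,
$$d_1(t,t'+\pi)=\pi-d_1(t,t'),\qquad d_n(y,-y')=\pi-d_n(y,y').\tag{2}$$

**Definition (distortion).** For bounded metric spaces $X,Y$ and a non-empty relation $R\subseteq X\times Y$,
$$\mathrm{dis}(R)=\sup_{(x,y),(x',y')\in R}\big|d_X(x,x')-d_Y(y,y')\big|.$$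

A relation that projects onto both factors is a *correspondence*, and the Gromov–Hausdorff distance is $d_{GH}(X,Y)=\frac12\inf_R\mathrm{dis}(R)$ over all correspondences. For instance $R=\mathbb S^1\times\mathbb S^n$ is a correspondence with distortion $\pi$: take antipodal $t,t'$ and $y=y'$. No relation between these two spheres does worse, since both distances lie in $[0,\pi]$.

**Definition (embedding-projection correspondence).** Let $\iota:X\hookrightarrow Y$ be an injective continuous map between compact metric spaces. Let $\Pi_\iota:Y\to\iota(X)$ be a fixed map with $d_Y(y,\Pi_\iota(y))=\min_{x}d_Y(y,\iota(x))$; where there are several nearest points, one is selected. Put $\psi_\iota=\iota^{-1}\circ\Pi_\iota$, which is onto $X$ because $\psi_\iota(\iota(x))=x$. The correspondence is $R_\iota=\{(\psi_\iota(y),y):y\in Y\}$.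

As an example, embed $\mathbb S^1$ as the equator of $\mathbb S^2$. A point that is not a pole projects along its meridian. Two points close to the north pole on opposite meridians are nearly equal, but project to antipodal points, so the distortion is $\pi$, the worst value possible. The trigonometric moment curves wind through the sphere so as to do better.

Since $d_n=\arccos\langle\cdot,\cdot\rangle$, a nearest point to $y$ on a curve $\gamma$ is a point where $s\mapsto\langle y,\gamma(s)\rangle$ is maximal. With $M(y)$ as in Theorem 3, $\overline R_\gamma$ is therefore the set of all pairs (nearest parameter, point), and $R_n\subseteq\overline R_n=\overline R_{\gamma_n}$ for every selection. The number $m$ is the cosine of the covering radius of $\gamma$. For the equator, $M(y)=\sqrt{1-y_3^2}$, so $m=0$ and the covering radius is $\pi/2$. The function $M$ is continuous and $\mathbb S^n$ is compact, so $m$ is a true minimum.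

We have $\gamma_n(t+\pi)=-\gamma_n(t)$, because all frequencies are odd and the normalizing factor is $\pi$-periodic. The curve is injective because the first two coordinates are a positive multiple of $(\cos t,\sin t)$. A selection is *antipodal* if $\psi_n(-y)=-\psi_n(y)$.

The value in Theorem 1(a) does not depend on how ties are broken, but whether it is attained does. Let $y_0$ be the unit vector with $1$ in the $\cos Nt$ slot. We shall see that $0$ is a nearest parameter for $y_0$ and $h$ is one for $-y_0$. A non-antipodal selection may choose $\psi_n(y_0)=0$ and $\psi_n(-y_0)=h$, and then $d_n(y_0,-y_0)-d_1(0,h)=\pi-h$ exactly. The last sentence of Theorem 1(b) needs its hypothesis of antipodality.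

## 3. The case $k=1$ by hand, and what the triangle inequality gives

Here $N=3$, $h=\pi/3$, and the claimed value is $2\pi/3$. Take $n=2$:
$$\gamma_2(t)=\frac{(\cos t,\sin t,\cos 3t)}{\sqrt{1+\cos^23t}}.$$
For the north pole $y=e_3$ we maximize $\cos3t/\sqrt{1+\cos^23t}$. As $x\mapsto x/\sqrt{1+x^2}$ is increasing, the maximum is $1/\sqrt2$, attained exactly at $t=0,\frac{2\pi}3,\frac{4\pi}3$. The pole has three nearest points, at mutual parameter distance $2\pi/3$. A selection picks one of them, but if we push the pole slightly toward the nearest point with parameter $0$, and slightly toward the one with parameter $\frac{2\pi}3$, we get two nearly equal points whose nearest parameters are $2\pi/3$ apart. So the distortion is at least $2\pi/3$.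

For the upper bound a sensible person first tries the triangle inequality. If $\rho$ is the covering radius of the curve, then nearest parameters $t,t'$ of $y,y'$ satisfy
$$d_n(\gamma(t),\gamma(t'))\le 2\rho+d_n(y,y').$$
Test this on $n=3$ with $y=y'$, where we must show $d_1(t,t')\le 2\pi/3$. For $\tau=t-t'$,
$$\langle\gamma_3(t),\gamma_3(t')\rangle=\tfrac12(\cos\tau+\cos3\tau)=\cos\tau\cos2\tau.$$
At $\tau=\frac{3\pi}4$ this vanishes, so the two curve points are at distance $\pi/2$. On the other hand the point $y=(0,0,1,0)$ has $M(y)=1/\sqrt2$, so $\rho\ge\pi/4$ and $2\rho\ge\pi/2$. The triangle inequality therefore cannot exclude $\tau=\frac{3\pi}4>\frac{2\pi}3$. It uses only the distances from $y$ to two points of the curve. It forgets that every other point of the curve is at least as far away, which is a statement about the whole function $s\mapsto\langle y,\gamma(s)\rangle$.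

## 4. The lower bound from ties at frequency $N$

**Aim.** We prove $\mathrm{dis}(R_n)\ge\pi-h$ for every selection, by the perturbation just seen.

**Step 1: the tied point.** Recall $y_0$, the unit vector with $1$ in the $\cos Nt$ slot. Then $\langle y_0,\gamma_n(s)\rangle$ equals $\cos(Ns)/\sqrt{k+1}$ for $n=2k+1$ and $\cos(Ns)/\sqrt{k+\cos^2Ns}$ for $n=2k$. Since $x\mapsto x/\sqrt{k+x^2}$ is strictly increasing (its derivative is $k(k+x^2)^{-3/2}$), in both cases the maximum is attained exactly where $\cos Ns=1$, at $t_j=2\pi j/N$. By antipodality the nearest parameters of $-y_0$ are those with $\cos Ns=-1$; one of them is $h=\pi/N$, as used in Section 2.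

**Step 2: breaking the tie in a chosen direction.** For $\tau>0$ let $y_j^\tau$ be the normalization of $v=y_0+\tau\gamma_n(t_j)$; here $v\ne0$, as $\langle v,\gamma_n(t_j)\rangle=M(y_0)+\tau>0$. For every $s$,
$$\langle v,\gamma_n(s)\rangle=\langle y_0,\gamma_n(s)\rangle+\tau\langle\gamma_n(t_j),\gamma_n(s)\rangle\le M(y_0)+\tau .$$
Equality requires $\gamma_n(s)=\gamma_n(t_j)$, that is $s=t_j$ by injectivity, and it holds there. So $t_j$ is the unique nearest parameter of $y_j^\tau$, and every selection has $\psi_n(y_j^\tau)=t_j$.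

**Step 3: the limit.** Both $y_0^\tau$ and $y_k^\tau$ tend to $y_0$ as $\tau\to0$, and $d_1(t_0,t_k)=2\pi k/N$ because $2\pi k/N<\pi$. Hence
$$\mathrm{dis}(R_n)\ge d_1(t_0,t_k)-d_n(y_0^\tau,y_k^\tau)\longrightarrow\frac{2\pi k}{N}=\pi-h.$$

## 5. Points of the sphere as trigonometric polynomials

**Aim.** We translate the upper bound into a statement about how quickly a trigonometric polynomial can fall from its maximum to its minimum.

Let $\alpha,\beta,\Gamma,\gamma$ be as in Theorem 3, and put
$$c=\beta/\alpha\in(0,1],\qquad w(s)=|\Gamma(s)|=\sqrt{\alpha^2\cos^2Ns+\beta^2\sin^2Ns}\ \ge\beta>0.$$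
The curves $\gamma_n$ belong to this class, with $\Gamma$ the unnormalized vector:

* $n=2k+1$: $\alpha=\beta=\sqrt{k+1}$, so $c=1$ and $w$ is constant;
* $n=2k$: $\alpha=\sqrt{k+1}$, $\beta=\sqrt k$, since $(k+1)\cos^2Ns+k\sin^2Ns=k+\cos^2Ns$.

As $N$ and all frequencies are odd, $w(s+\pi)=w(s)$ and $\Gamma(s+\pi)=-\Gamma(s)$, so $\gamma(s+\pi)=-\gamma(s)$. For $y\in\mathbb S^n$ put $p_y=\langle y,\Gamma\rangle$. This is a real trigonometric polynomial with odd frequencies, of degree at most $N$, and $\langle y,\gamma\rangle=p_y/w$. For every $s$ we have $\langle y,\gamma(s)\rangle\le M(y)$ and $-\langle y,\gamma(s)\rangle=\langle y,\gamma(s+\pi)\rangle\le M(y)$. Hence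
$$|p_y|\le M(y)\,w,\qquad p_y(t)=M(y)w(t)\iff(t,y)\in\overline R_\gamma.\tag{3}$$
In particular $M(y)\ge0$. Antipodality also gives a symmetry of the relation:
$$(t',y')\in\overline R_\gamma\implies(t'+\pi,-y')\in\overline R_\gamma,\tag{4}$$
because $\langle -y',\gamma(s+\pi)\rangle=\langle y',\gamma(s)\rangle$ for all $s$, so $M(-y')=M(y')$ and the maximum points are shifted by $\pi$.

Look at the simplest instance: $w\equiv1$ and one point $y=y'$ with two nearest parameters $t,t'$. With $u=t'+\pi$ we have $p_y(t)=M$ and $p_y(u)=-M$, where $M=M(y)$, and $d_1(t,u)=\pi-d_1(t,t')$. To show $d_1(t,t')\le\pi-h$ is to show that $p_y$ needs length at least $\pi/N$ to fall from $M$ to $-M$. Bernstein's inequality $|p_y'|\le NM$ gives $2M\le NM\,d_1(t,u)$, so $d_1(t,u)\ge 2/N$. This falls short of $\pi/N$. The bound on the slope can be sharp at one place only, while $M\cos Ns$ itself, which takes exactly $\pi/N$ to fall, has slope far below $NM$ near its top and bottom. What we need is that, starting from a maximum, no polynomial of degree $N$ bounded by $M$ falls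 faster than $M\cos N(s-t)$, at every point of the descent. This is M. Riesz's comparison with $\cos Ns$. For $n=2k$ the bound $M(y)w$ in (3) is not constant, so we need a weighted version, and first a weighted replacement for $\cos N(s-t)$.

**The phase.** The curve $s\mapsto\alpha\cos Ns+i\beta\sin Ns$ runs around an ellipse, avoiding $0$, and has modulus $w(s)$. Let $\chi$ be its continuous argument with $\chi(0)=0$:
$$\alpha\cos Ns+i\beta\sin Ns=w(s)e^{i\chi(s)}.$$
The derivative of the argument of $x+iy$ is $(xy'-yx')/(x^2+y^2)$, so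
$$\chi'(s)=\frac{N\alpha\beta(\cos^2Ns+\sin^2Ns)}{w(s)^2}=\frac{N\alpha\beta}{w(s)^2}\ \ge\ \frac{N\beta}{\alpha}=cN>0,\tag{5}$$
since $w\le\alpha$. Next,
$$\chi(s+h)=\chi(s)+\pi.\tag{6}$$
Indeed $we^{i\chi}$ changes sign under $s\mapsto s+h$ while $w$ does not change, so $\chi(s+h)-\chi(s)$ is an odd multiple of $\pi$, and a constant one by continuity. For $|s|<h/2$ the real part $\alpha\cos Ns$ is positive, and at $s=\pm h/2$ the value is $\pm i\beta$. So $\chi$ goes from $-\pi/2$ to $\pi/2$ on $[-h/2,h/2]$, and the constant is $\pi$. By (5) and (6), $\chi$ is an increasing bijection of $\mathbb R$. Taking complex conjugates, $w(-s)=w(s)$ and $\chi(-s)=-\chi(s)$.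

For every real $\varphi$,
$$w\cos(\chi-\varphi)=\alpha\cos\varphi\cos Ns+\beta\sin\varphi\sin Ns\tag{7}$$
is a trigonometric polynomial of degree at most $N$. It stays between $-w$ and $w$ and touches $\pm w$ alternately, at the points where $\chi-\varphi\in\pi\mathbb Z$; by (6) these are spaced by exactly $h$. For $c=1$ we have $\chi(s)=Ns$, and (7) is a multiple of $\cos(Ns-\varphi)$. For $n=2$ we have $w^2=1+\cos^23s$ and $\chi'=3\sqrt2/(1+\cos^23s)$, which varies between $3/\sqrt2$ and $3\sqrt2$.

## 6. The weighted Riesz comparison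

We use one textbook fact: a real trigonometric polynomial $T\not\equiv0$ of degree at most $N$ has at most $2N$ zeros in a period, because $e^{iNs}T(s)$ is a nonzero polynomial of degree at most $2N$ in $e^{is}$.

**Lemma 1.** Let $T$ be a real trigonometric polynomial of degree at most $N$ with $|T|\le Mw$, where $M>0$, and $T(t)=Mw(t)$. Then
$$T(s)\ge Mw(s)\cos(\chi(s)-\chi(t))\qquad\text{for }|s-t|\le h.$$

*Proof.* The plan is to assume failure, tilt the comparison function a little, and count too many zeros of a difference.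

**Step 1: the trivial points and a reflection.** At $s=t$ equality holds. At $s=t\pm h$ the right side is $-Mw(s)$ by (6), and $T\ge-Mw$. The statement is unchanged if we replace $T(s)$ by $T(-s)$ and $t$ by $-t$, since $w$ is even and $\chi$ is odd. So it is enough to exclude failure at a point $s^*\in(t,t+h)$. Suppose
$$T(s^*)<Mw(s^*)\cos(\chi(s^*)-\chi(t)).$$

**Step 2: tilting.** Without a tilt, the comparison function touches $T$ at $t$ and the zeros there may be multiple. To make them simple to count, for $\eta<0$ put
$$C_\eta=w\cos(\chi-\chi(t)-\eta),\qquad\sigma_0=\chi^{-1}(\chi(t)+\eta)<t,\qquad\sigma_j=\sigma_0+jh.$$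
By (6), $\chi(\sigma_j)=\chi(t)+\eta+j\pi$, so $C_\eta(\sigma_j)=(-1)^jw(\sigma_j)$. As $\eta\to0$ we have $\sigma_1\to t+h$ and $C_\eta(s^*)\to w(s^*)\cos(\chi(s^*)-\chi(t))$. Fix $|\eta|<\pi/2$ so small that
$$s^*<\sigma_1\quad\text{and}\quad MC_\eta(s^*)>T(s^*).$$
Then choose $\lambda\in(\cos\eta,1)$ so close to $1$ that still $MC_\eta(s^*)>\lambda T(s^*)$. Let $F=MC_\eta-\lambda T$. By (7) it has degree at most $N$.

**Step 3: one zero in each interval.** For every $j$,
$$(-1)^jF(\sigma_j)=Mw(\sigma_j)-\lambda(-1)^jT(\sigma_j)\ge(1-\lambda)Mw(\sigma_j)>0.$$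
So $F\not\equiv0$, and $F$ has a zero in each of the $2N$ intervals $(\sigma_j,\sigma_{j+1})$, $0\le j<2N$. These are disjoint and lie in one period, as $2Nh=2\pi$.

**Step 4: two extra zeros.** In the first interval we have $\sigma_0<t<s^*<\sigma_1$ and
$$F(\sigma_0)>0,\qquad F(t)=Mw(t)(\cos\eta-\lambda)<0,\qquad F(s^*)>0,\qquad F(\sigma_1)<0.$$
So $F$ has at least three zeros in $(\sigma_0,\sigma_1)$. Altogether there are at least $2N+2$ zeros in a period, a contradiction. $\square$

In the simple instance above, with $y=y'$, $w\equiv1$ and $M>0$, Lemma 1 with $\chi(s)=Ns$ gives $p_y(s)\ge M\cos N(s-t)>-M$ for $|s-t|<\pi/N$. So the fall takes length at least $\pi/N$, as wanted.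

## 7. Two points of the sphere compared at one parameter

**Aim.** For two different points $y,y'$ we have two polynomials. We compare both with their Riesz bounds at one common parameter, half-way in phase. The result says that if the nearest parameters are more than $\pi-h$ apart, then $y$ and $y'$ cannot be close.

**Proposition 1.** Assume $m>0$. Let $(t,y),(t',y')\in\overline R_\gamma$ with $d_1(t,t')=\pi-h+\varepsilon$, $0\le\varepsilon\le h$. Then
$$\sin\frac{d_n(y,y')}{2}\ \ge\ \frac{M(y)+M(y')}{2}\,\sin\frac{cN\varepsilon}{2}.$$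

*Proof.* **Step 1: bring the second parameter near the first.** Let $u=t'+\pi$. By (2), $d_1(t,u)=h-\varepsilon$, and we choose real representatives with $|t-u|=h-\varepsilon$. Put $p=p_y$, $q=p_{y'}$, $M=M(y)$, $M'=M(y')$; both $M$ and $M'$ are at least $m>0$. By (3), $|-q|\le M'w$, and
$$-q(u)=q(t')=M'w(t')=M'w(u).$$
So Lemma 1 applies to $p$ at $t$ and to $-q$ at $u$.

**Step 2: evaluate at the phase midpoint.** Choose $s$ with $\chi(s)=\frac12(\chi(t)+\chi(u))$. As $\chi$ is increasing, $s$ lies between $t$ and $u$, hence within $h$ of both. By Cauchy–Schwarz and Lemma 1,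
$$|y-y'|\ge\langle y-y',\gamma(s)\rangle=\frac{p(s)-q(s)}{w(s)}\ge(M+M')\cos\frac{|\chi(t)-\chi(u)|}{2}.$$

**Step 3: translate the phase back.** Let $\xi=\chi(\min(t,u)+h)-\chi(\max(t,u))$. By (6), $\xi=\pi-|\chi(t)-\chi(u)|$, so $\xi\le\pi$. Also $\xi$ is the integral of $\chi'$ over an interval of length $h-|t-u|=\varepsilon$, so $\xi\ge cN\varepsilon$ by (5). Both $\xi/2$ and $cN\varepsilon/2$ lie in $[0,\pi/2]$, hence
$$\cos\frac{|\chi(t)-\chi(u)|}{2}=\cos\frac{\pi-\xi}{2}=\sin\frac{\xi}{2}\ge\sin\frac{cN\varepsilon}{2}.$$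
Finally $|y-y'|=2\sin\frac{d_n(y,y')}2$, the chord formula. $\square$

## 8. The covering-radius condition and the upper bound

**Aim.** We want $d_n(y,y')\ge\varepsilon$, that is, $\sin\frac{d_n(y,y')}2\ge\sin\frac\varepsilon2$. Proposition 1 gives this if $m\sin\frac{cN\varepsilon}2\ge\sin\frac\varepsilon2$ for all $\varepsilon\in(0,h]$. The next fact shows that the hardest value is $\varepsilon=h$, and there the inequality is exactly condition (1).

**Lemma 2.** For $\mu\ge1$ the function $x\mapsto\frac{\sin\mu x}{\sin x}$ is nonincreasing on $(0,\frac{\pi}{2\mu}]$.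

*Proof.* Its derivative has the sign of $\mu\cos\mu x\sin x-\sin\mu x\cos x$. For $\mu x<\pi/2$, divide by $\cos\mu x\cos x>0$: the sign is that of $\mu\tan x-\tan\mu x$. As $\tan$ is convex on $[0,\pi/2)$ with $\tan0=0$, we have $\tan x=\tan(\frac1\mu\,\mu x)\le\frac1\mu\tan\mu x$, so this is at most $0$. At $\mu x=\pi/2$ the expression equals $-\cos x\le0$. $\square$

**Proposition 2.** If (1) holds, then $\mathrm{dis}(\overline R_\gamma)\le\pi-h$. If moreover $M(y)\sin\frac{c\pi}{2}>\sin\frac{\pi}{2N}$ for all $y\in\mathbb S^n$, then for $(t,y),(t',y')\in\overline R_\gamma$ the equality $d_1(t,t')=\pi-h+\varepsilon$ with $\varepsilon>0$ implies $d_n(y,y')>\varepsilon$.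

*Proof.* **Step 1: the hypotheses of Proposition 1 and Lemma 2.** By (1), $m>0$. As $m\le1$, (1) gives $\sin\frac{c\pi}2\ge\sin\frac{\pi}{2N}$ with both angles in $(0,\frac\pi2]$, so $c\ge1/N$ and $\mu:=cN\ge1$. Also $\mu\le N$.

**Step 2: reduction to $\varepsilon=h$.** Let $d_1(t,t')=\pi-h+\varepsilon$ with $0<\varepsilon\le h$, and put $x=\frac\varepsilon2\le\frac{\pi}{2N}\le\frac{\pi}{2\mu}$. Lemma 2, comparing $x$ with $\frac{\pi}{2N}$, gives
$$\sin\frac{cN\varepsilon}{2}\ \ge\ \frac{\sin(c\pi/2)}{\sin(\pi/2N)}\,\sin\frac{\varepsilon}{2}.$$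
With Proposition 1,
$$\sin\frac{d_n(y,y')}{2}\ \ge\ \frac{M(y)+M(y')}{2}\cdot\frac{\sin(c\pi/2)}{\sin(\pi/2N)}\,\sin\frac\varepsilon2\ \ge\ \sin\frac\varepsilon2,$$
where the last step is (1), and is strict under the strict hypothesis. Half of $d_n(y,y')$ and $\frac\varepsilon2$ lie in $[0,\frac\pi2]$, so $d_n(y,y')\ge\varepsilon$, with strict inequality under the strict hypothesis.

**Step 3: one side of the distortion.** Therefore, for all $(t,y),(t',y')\in\overline R_\gamma$,
$$d_1(t,t')-d_n(y,y')\le\pi-h,\tag{8}$$
the case $d_1(t,t')\le\pi-h$ being trivial.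

**Step 4: the other side by antipodal symmetry.** By (4) we may apply (8) to $(t,y)$ and $(t'+\pi,-y')$. By (2) the left side becomes $(\pi-d_1(t,t'))-(\pi-d_n(y,y'))$, so $d_n(y,y')-d_1(t,t')\le\pi-h$. $\square$

## 9. The $L^2$ average and the end of the proof of Theorem 1(a)

**Aim.** For the curves $\gamma_n$ we bound $M(y)$ from below and check the strict form of (1).

**Step 1: lower bound for $M(y)$.** Average $p_y^2\le M(y)^2w^2$ over a period. The coordinates of $\Gamma$ are distinct functions among $\cos js,\sin js$, which are orthogonal with mean square $\frac12$, so the average of $p_y^2$ is $\frac12|y|^2=\frac12$. The average of $w^2$ is $\frac{\alpha^2+\beta^2}2$. So $M(y)^2\ge\frac1{\alpha^2+\beta^2}$. If equality held, the continuous nonnegative function $M(y)^2w^2-p_y^2$ would have average $0$, so $p_y^2=M(y)^2w^2>0$ everywhere. But $p_y(s+\pi)=-p_y(s)$ forces $p_y$ to have a zero. Hence the inequality is strict. Since $\alpha^2+\beta^2=2k+2=N+1$ for $n=2k+1$ and $\alpha^2+\beta^2=2k+1=N$ for $n=2k$,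
$$M(y)>\frac1{\sqrt{N+1}}\quad(n=2k+1),\qquad M(y)>\frac1{\sqrt N}\quad(n=2k).\tag{9}$$

**Step 2: the strict condition for $n=2k+1$.** Here $c=1$ and $\sin\frac{c\pi}2=1$, so it suffices that $\sin\frac{\pi}{2N}\le\frac1{\sqrt{N+1}}$. For $N=3$ both sides are $\frac12$; the strictness in (9) is what we need. For $N\ge5$ we have $N+1\le\frac65N$, so $\pi^2(N+1)\le\frac65\pi^2N<12N\le4N^2$. Hence $\sin\frac\pi{2N}\le\frac{\pi}{2N}\le\frac1{\sqrt{N+1}}$.

**Step 3: the strict condition for $n=2k$.** Here $c=\sqrt{k/(k+1)}\ge\frac1{\sqrt2}>\frac23$, so $\sin\frac{c\pi}2>\sin\frac\pi3=\frac{\sqrt3}2$. By (9) it suffices that $\sqrt N\sin\frac{\pi}{2N}\le\frac{\sqrt3}2$. For $N=3$ this is an equality. For $N\ge5$ the left side is at most $\frac{\pi}{2\sqrt N}\le\frac{\pi}{2\sqrt5}<0.71<\frac{\sqrt3}2$.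

**Step 4: conclusion.** So $M(y)\sin\frac{c\pi}2>\sin\frac{\pi}{2N}$ for all $y$; in particular (1) holds. Proposition 2 and Section 4 give, for every selection,
$$\pi-h\le\mathrm{dis}(R_n)\le\mathrm{dis}(\overline R_n)\le\pi-h.$$
This proves Theorem 1(a), and with it the conjecture.

## 10. Equality forces a pure frequency: Theorem 1(b)

**Step 1: the points coincide.** Let $(t,y),(t',y')\in\overline R_n$ with $d_1(t,t')-d_n(y,y')=\pi-h$. Then $d_1(t,t')=\pi-h+\varepsilon$ with $\varepsilon=d_n(y,y')\ge0$. If $\varepsilon>0$, the strict part of Proposition 2, available by Section 9, gives $d_n(y,y')>\varepsilon$, a contradiction. So $y'=y$ and $d_1(t,t')=\pi-h$. Conversely, these two conditions give the equality at once.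

**Step 2: the polynomial is squeezed.** In this situation put $u=t'+\pi$, so $d_1(t,u)=h$ and $u=t\pm h$ for suitable representatives. If $u=t-h$, interchange $t$ and $t'$, which is allowed as $y=y'$: from $t'+\pi=t-h$ we get $t+\pi=t'+h$ modulo $2\pi$. So we may assume $u=t+h$. Let $p=p_y$ and $M=M(y)>0$. Lemma 1 for $p$ at $t$ gives
$$p\ge Mw\cos(\chi-\chi(t))\quad\text{on }[t,t+h].$$
Since $-p(u)=p(t')=Mw(t')=Mw(u)$, Lemma 1 for $-p$ at $u$, together with $\chi(u)=\chi(t)+\pi$, gives
$$-p\ge Mw\cos(\chi-\chi(t)-\pi)=-Mw\cos(\chi-\chi(t))\quad\text{on }[u-h,u]=[t,t+h].$$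
So $p=Mw\cos(\chi-\chi(t))$ on an interval. Both sides are trigonometric polynomials, by (7), so they agree everywhere, and $p$ is a combination of $\cos Ns$ and $\sin Ns$. The coordinates of $\Gamma$ are linearly independent, so only the frequency-$N$ coordinates of $y$ can be nonzero. For $n=2k+1$ this says $y=(0,\dots,0,\cos\varphi,\sin\varphi)$. For $n=2k$ there is no $\sin Ns$ coordinate, so $y=\pm e_{2k+1}$.

**Step 3: all these points occur.** For $n=2k+1$ and $y=(0,\dots,0,\cos\varphi,\sin\varphi)$ we have $p_y(s)=\cos(Ns-\varphi)$ and $w$ is constant. The nearest parameters are exactly $N$ points spaced by $2\pi/N$. For $n=2k$ and $y=\pm e_{2k+1}$ they are the points with $\cos Ns=\pm1$, by Section 4, again $N$ points spaced by $2\pi/N$. Two of them are at distance $\frac{2\pi k}N=\pi-h$.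

**Step 4: the opposite sign.** Let $d_n(y,y')-d_1(t,t')=\pi-h$. By (2) and (4), the pairs $(t,y)$ and $(t'+\pi,-y')$ in $\overline R_n$ satisfy the equality of Step 1. So the equality is equivalent to $-y'=y$ and $d_1(t,t'+\pi)=\pi-h$, that is, $y'=-y$ and $d_1(t,t')=h$, and $y$ is again a pure frequency-$N$ point by Step 2. Every such $y$ occurs: if $t,t'$ are two nearest parameters of $y$ at distance $\pi-h$, use $(t,y)$ and $(t'+\pi,-y)$.

**Step 5: antipodal selections do not attain the supremum.** Let $\psi_n$ be antipodal and single-valued. A pair with $y'=y$ has $t'=t$, so $d_1(t,t')=0\ne\pi-h$. A pair with $y'=-y$ has $t'=t+\pi$, so $d_1(t,t')=\pi\ne h$. Neither equality case can occur in $R_n$. This completes the proof of Theorem 1. $\blacksquare$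

## 11. Theorem 2 from the Borsuk–Ulam theorem

Here we show that no relation projecting onto $\mathbb S^n$, $n\ge2k$, has distortion below $\pi-h$. We use the Borsuk–Ulam theorem: every continuous odd map $\mathbb S^{2k}\to\mathbb R^{2k}$ has a zero. From a relation of small distortion we build such a map without zeros. The ingredient that prevents zeros is the following lemma.

**Lemma 3.** Let $X\subset\mathbb S^1$ be finite and non-empty, with $d_1(x,x')<\pi-h$ for all $x,x'\in X$. Then there is a trigonometric polynomial $p$ with only odd frequencies at most $2k-1$ and $p>0$ on $X$.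

For example, let $k=1$. Then $\pi-h=\frac{2\pi}3$, and the lemma says that finitely many points at mutual distances below $\frac{2\pi}3$ lie in an open half-circle $\{\cos(s-a)>0\}$. For three equally spaced points this fails, since $\cos(s-a)$ sums to $0$ over them.

*Proof.* **Step 1: label the points.** No two points of $X$ are antipodal, since $\pi>\pi-h$. So $X\cap(-X)=\emptyset$. Label the points of $X$ by $+$ and those of $-X$ by $-$. Fix $z_1\in X$, list the points of $X\cup(-X)$ in $[z_1,z_1+\pi)$ as $z_1<\dots<z_r$, and put $z_{r+1}=z_1+\pi$, which is labelled $-$.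

**Step 2: count label changes.** Let $L$ be the number of gaps $(z_i,z_{i+1})$, $1\le i\le r$, whose ends have different labels. The labels start at $+$ and end at $-$, so $L$ is odd. Suppose $L\ge N$. These $L$ gaps are disjoint and lie in an interval of length $\pi$, so one of them has length at most $\pi/L\le h$. Its ends are some $x$ and $-x'$ with $x,x'\in X$, so $d_1(x,-x')\le h$ and $d_1(x,x')\ge\pi-h$, a contradiction. So $L\le N-1=2k$, and as $L$ is odd, $L\le2k-1$.

**Step 3: the polynomial.** Pick a point $\zeta_l$ inside each gap counted by $L$, and let $p(s)=\pm\prod_{l=1}^L\sin(s-\zeta_l)$, with the sign making $p(z_1)>0$. Its degree is at most $L\le2k-1$. As $L$ is odd, $p(s+\pi)=-p(s)$, so only odd frequencies occur. On $[z_1,z_1+\pi]$ each factor vanishes only at its own $\zeta_l$ and changes sign there. So $p$ changes sign exactly at the $\zeta_l$, and its sign at each $z_i$ is the label of $z_i$. If $x\in X$ has its representative in $[z_1,z_1+\pi)$, then $p(x)>0$. Otherwise $x+\pi$ has its representative there, is labelled $-$, and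 $p(x)=-p(x+\pi)>0$. $\square$

*Proof of Theorem 2.* Suppose $\mathrm{dis}(R)<\pi-h$.

**Step 1: an odd function.** For each $y\in\mathbb S^n$ choose $f(y)$ with $(f(y),y)\in R$; this is possible as $R$ projects onto $\mathbb S^n$. Let $A$ be the set of points whose first nonzero coordinate is positive, so that $\mathbb S^n=A\sqcup(-A)$. Replace $f$ on $-A$ by $y\mapsto-f(-y)$. The new $f$ is odd. We still have
$$|d_1(f(y),f(y'))-d_n(y,y')|\le\mathrm{dis}(R).\tag{10}$$
For $y,y'\in A$ nothing changed. For $y,y'\in-A$ both distances are those of the old pairs at $-y,-y'$, since the antipodal maps are isometries. For $y\in A$, $y'\in-A$ the difference is, in terms of the old $f$ and by (2), $(\pi-d_1(f(y),f(-y')))-(\pi-d_n(y,-y'))$, which has absolute value at most $\mathrm{dis}(R)$. The remaining case is symmetric.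

**Step 2: a symmetric triangulation.** The function $f$ need not be continuous, so we use its values at finitely many points only. Restrict $f$ to a great sphere $\mathbb S^{2k}\subseteq\mathbb S^n$. Take an iterated barycentric subdivision of the boundary of the cross-polytope in $\mathbb R^{2k+1}$, projected radially to $\mathbb S^{2k}$. It is centrally symmetric, because the barycenter of $-\sigma$ is minus that of $\sigma$. The mesh of the subdivisions tends to $0$ and radial projection is uniformly continuous, so we may assume that every simplex has diameter less than $\pi-h-\mathrm{dis}(R)$. For vertices $v,v'$ of one simplex $\sigma$, (10) gives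
$$d_1(f(v),f(v'))\le d_n(v,v')+\mathrm{dis}(R)<\pi-h.$$
So $X_\sigma=f(\mathrm{vert}\,\sigma)$ satisfies the hypothesis of Lemma 3.

**Step 3: a map to $\mathbb R^{2k}$.** Let
$$\mathrm{SM}(t)=(\cos t,\sin t,\cos3t,\sin3t,\dots,\cos(2k-1)t,\sin(2k-1)t)\in\mathbb R^{2k},$$
which satisfies $\mathrm{SM}(t+\pi)=-\mathrm{SM}(t)$. Let $F:\mathbb S^{2k}\to\mathbb R^{2k}$ be the simplexwise affine extension of $\mathrm{SM}\circ f$ from the vertices, in the barycentric coordinates of the triangulation. It is continuous, and it is odd because $\mathrm{SM}\circ f$ is odd on vertices and the triangulation is symmetric.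

**Step 4: no zero.** On a simplex $\sigma$, $F$ takes values in the convex hull of $\mathrm{SM}(X_\sigma)$. The polynomial $p$ of Lemma 3 for $X_\sigma$ has the form $p(s)=\langle a,\mathrm{SM}(s)\rangle$ with $a\in\mathbb R^{2k}$. The linear functional $\langle a,\cdot\rangle$ is positive on $\mathrm{SM}(X_\sigma)$, hence on its convex hull. So $F\ne0$ on $\sigma$. As $\sigma$ was arbitrary, $F$ has no zero, contradicting the Borsuk–Ulam theorem. Hence $\mathrm{dis}(R)\ge\pi-h$.

**Step 5: the Gromov–Hausdorff distances.** Let $n\in\{2k,2k+1\}$. Every correspondence between $\mathbb S^1$ and $\mathbb S^n$ projects onto $\mathbb S^n$, so its distortion is at least $\pi-h$. By Theorem 1, $R_n$ is a correspondence with distortion exactly $\pi-h=\frac{2\pi k}{2k+1}$. So it has the least possible distortion, and $d_{GH}(\mathbb S^1,\mathbb S^n)=\frac12(\pi-h)=\frac{\pi k}{2k+1}$. $\blacksquare$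

## 12. Theorem 3 and curves with unequal amplitudes

*Proof of Theorem 3.* The upper bound is Proposition 2. The relation $\overline R_\gamma$ projects onto $\mathbb S^n$, because $\langle y,\gamma(\cdot)\rangle$ attains its maximum for every $y$. So if $n\in\{2k,2k+1\}$, Theorem 2 gives $\mathrm{dis}(\overline R_\gamma)\ge\pi-h$, and equality holds.

For the example take $\Gamma=\gamma$. Then $|\Gamma|^2=\sum r_j^2=1$, so $\alpha=\beta=1$, $c=1$, $w\equiv1$, and (1) reads $m\ge\sin\frac{\pi}{2N}$. Write $y=(z_1,z_3,\dots,z_N)$ with $z_j\in\mathbb C$ and $\sum|z_j|^2=1$. Then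
$$p_y(s)=\sum_jr_j\,\mathrm{Re}\big(\overline{z_j}\,e^{ijs}\big),$$
and the average of $p_y^2$ over a period is $\frac12\sum_jr_j^2|z_j|^2$. Averaging $p_y^2\le M(y)^2$ gives
$$M(y)^2\ge\frac12\sum_jr_j^2|z_j|^2\ge\frac12\min_jr_j^2\ge\sin^2\frac{\pi}{2N}.$$
Since $M(y)\ge0$, this is (1). Here $n=2k+1$, so the distortion is exactly $\frac{2\pi k}{2k+1}$. $\blacksquare$

With all amplitudes equal, $r_j=\frac1{\sqrt{k+1}}$, the curve is $\gamma_{2k+1}$, and the hypothesis $r_j\ge\sqrt2\sin\frac\pi{2N}$ is the inequality $\sin\frac{\pi}{2N}\le\frac1{\sqrt{N+1}}$ of Section 9. For $N=3$ it is an equality and leaves no room. For $N\ge5$ it is strict, because $\sin\frac{\pi}{2N}<\frac{\pi}{2N}$, so the example then contains curves with amplitudes that are not all equal.
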